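# Conformal actions of $F_4^{-20}$ on compact manifolds of index $9$

## 1. A contracting homothety and the curvature it cannot see

On $\mathbf R^4$ with coordinates $(x,y,X,Y)$ take
$$g=2\,dx\,dX+2\,dy\,dY+y^2\,dx^2,\qquad \varphi_t(x,y,X,Y)=(e^{-t}x,\,e^{-t}y,\,e^{-3t}X,\,e^{-3t}Y).$$
The metric $g$ has signature $(2,2)$. Each of its three terms is multiplied by $e^{-4t}$ under $\varphi_t$, so $\varphi_t^*g=e^{-4t}g$, and for $t>0$ the flow contracts everything to the origin. Does such a strong conformal symmetry force $g$ to be conformally flat near $0$?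

Recall that the Weyl tensor $W$, the $(3,1)$ trace-free part of the curvature, depends only on the conformal class of the metric. It equals the full curvature $R$ if the metric is Ricci-flat. In dimension $\ge4$, $W=0$ if and only if the metric is conformally flat, that is, locally conformal to a flat one. Put $\mathcal W(v_1,v_2,v_3,v_4)=g(W(v_1,v_2)v_3,v_4)$; it has the symmetries of a curvature tensor.

In the example the only non-zero Christoffel symbols are $\Gamma^X_{xy}=\Gamma^X_{yx}=y$ and $\Gamma^Y_{xx}=-y$. So $\partial_X,\partial_Y$ are parallel, and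
$$R(\partial_x,\partial_y)\partial_x=\nabla_x(y\,\partial_X)-\nabla_y(-y\,\partial_Y)=\partial_Y,\qquad R(\partial_x,\partial_y)\partial_y=-\nabla_y(y\,\partial_X)=-\partial_X.$$
By the symmetries of $R$, every component with an argument $\partial_X$ or $\partial_Y$ vanishes. The vectors $R(\cdot,\cdot)\cdot$ have only $\partial_X,\partial_Y$ components, so the trace defining the Ricci tensor is $0$. Hence $W=R$ and $\mathcal W(\partial_x,\partial_y,\partial_x,\partial_y)=1$. The answer is no.

Which components of $\mathcal W$ does the flow kill at the origin? Let a flow $\varphi_t$ of conformal maps fix a point, act on the tangent space $T=T^1\oplus T^0\oplus T^{-1}$ by $e^{(j-2)t}$ on $T^j$, and scale the metric there by $e^{-4t}$. As $W$ is invariant, $\varphi_t^*\mathcal W=e^{-4t}\mathcal W$ at that point. On $T^{j_1}\times\dots\times T^{j_4}$ the pull-back multiplies by $e^{t\sum(j_i-2)}$. So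
$$\mathcal W|_{T^{j_1}\times\cdots\times T^{j_4}}\neq0\ \Longrightarrow\ j_1+j_2+j_3+j_4=4\ \Longrightarrow\ j_1=j_2=j_3=j_4=1. \tag{1}$$
The metric pairs $T^i$ with $T^j$ only if $i+j=0$, so $T^1$ is isotropic. If $\dim T^1=1$, antisymmetry in the first two slots finishes: $\mathcal W=0$ at the point. This always happens in Lorentzian signature. In our example $T^1=\langle\partial_x,\partial_y\rangle$ has dimension $2$, and the one component that (1) allows is there.

A second symmetry can kill it. Add a coordinate $U$ with $\varphi_t^*U=e^{-2t}U$, so that $T^0=\langle\partial_U\rangle$, with model inner product $2dx\,dX+2dy\,dY+dU^2$ at $0$. Suppose that a metric with this flow also has conformal maps fixing $0$ and acting on the tangent space by isometries $e^{sN}$, where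
$$N\partial_U=\partial_x,\quad N\partial_X=-\partial_U,\quad N\partial_x=N\partial_y=N\partial_Y=0$$
($N$ is skew: $\langle N\partial_U,\partial_X\rangle+\langle\partial_U,N\partial_X\rangle=1-1=0$). Then $\mathcal W$ is $N$-invariant. Evaluating this on $(\partial_U,\partial_y,\partial_x,\partial_y)$, only the first slot contributes, and it gives $\mathcal W(\partial_x,\partial_y,\partial_x,\partial_y)=0$. So $\mathcal W=0$ at $0$.

So a flow alone does not suffice when there are many isotropic directions, but a richer group may do. We now ask the question for a large simple group on a compact manifold, with as few isotropic directions as that group allows.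

## 2. Conformal actions of $F_4^{-20}$: definitions and the two theorems

**Definition.** A pseudo-Riemannian metric, or a pseudo-Euclidean space, has signature $(p,q)$ if it has $p$ negative and $q$ positive squares. Its *index* is $\min(p,q)$, the maximal dimension of an isotropic subspace (one on which the form vanishes identically). A *conformal action* of a Lie group $G$ on $(M,g)$ is a smooth action by diffeomorphisms preserving $[g]=\{e^\sigma g\}$, i.e. a Lie group homomorphism $G\to\mathrm{Conf}(M,g)$.

**Definition.** Let $Z$ be pseudo-Euclidean of signature $(p+1,q+1)$. The *Einstein universe* $E$ is the space of isotropic rays $\mathbf R_{>0}z$, $z\ne0$, $\langle z,z\rangle=0$. (Its quotient by $\pm1$ bears the same name; the difference is a double cover.)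

Writing $z=(\xi,\eta)$ with $|\xi|=|\eta|=1$ gives $E\cong\mathbf S^p\times\mathbf S^q$ with the metric $-g_{\mathbf S^p}+g_{\mathbf S^q}$. Another choice $e^fz$ of representatives changes $\langle dz,dz\rangle$ to $e^{2f}\langle dz,dz\rangle$, because $\langle z,z\rangle=\langle z,dz\rangle=0$. So $E$ carries a conformal class on which $O(Z)$ acts conformally. For instance, signature $(1,q+1)$ for $Z$ gives two copies of the Möbius sphere $\mathbf S^q$, as $\mathbf S^0$ has two points. Einstein universes are conformally flat.

Let $G=F_4^{-20}$ be the exceptional simple Lie group of real rank $1$ (connected, with maximal compact subgroup $\mathrm{Spin}(9)$, hence simply connected; trivial centre). Known result: a compact manifold with a conformal action of $F_4^{-20}$ has index at least $9$, and this is sharp, attained on some Einstein universe. Pecastaing, "Conformal actions of real-rank 1 simple Lie groups on pseudo-Riemannian manifolds", arXiv:1701.06514 (2017), writes: "We do not know if the metric must be conformally flat when it has index $9$." We show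 that it must. Replacing $g$ by $-g$, we assume $p=9\le q$ throughout.

**Theorem 1.** If $(M,g)$ is compact and connected of signature $(p,q)$ with $\min(p,q)=9$, and admits a non-trivial conformal action of $G=F_4^{-20}$, then $g$ is conformally flat.

**Theorem 2.** Under the hypotheses of Theorem 1 (with $p=9$), $q\ge15$, and $(M,[g])$ is conformally diffeomorphic to exactly one of

* $E_q=(\mathbf S^9\times\mathbf S^q,\ [-g_{\mathbf S^9}+g_{\mathbf S^q}])$;
* $E_q/\langle\sigma_a\rangle$, $0\le a\le q-15$, where $\sigma_a(\xi,\eta)=(-\xi,A_a\eta)$ and $A_a=\mathrm{diag}(-1_{16+a},1_{q-15-a})$.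

Conversely, all these manifolds carry a non-trivial conformal $G$-action, and on each of them it is unique up to conjugation by a conformal diffeomorphism.

**Remark (larger index).** The index hypothesis cannot be dropped. Let $\Lambda\subset G$ be a torsion-free cocompact lattice (it exists by Borel's theorem), and let $G$ act by right translations on $\Lambda\backslash G$ with the bi-invariant metric given by the Killing form $B$. The signature is $(36,16)$, since $B$ is negative on $\mathfrak{so}(9)$ (dimension $36$) and positive on its complement (dimension $16$); so the index is $16$. Here $R(X,Y)Z=-\frac14[[X,Y],Z]$ and $\mathrm{Ric}=-\frac14B$. The metric is Einstein, so if it were conformally flat, it would have constant curvature: $-\frac14[[X,Y],Z]=c(B(Y,Z)X-B(X,Z)Y)$. Take $X,Y$ independent and commuting, and $Z$ with $B(Y,Z)=1$, $B(X,Z)=0$; then $c=0$, so $[[X,Y],Z]=0$ for all $X,Y,Z$, which is absurd for a simple algebra. In this example all stabilizers in $G$ are discrete: on a compact manifold there need not be any fixed point to start from.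

## 3. The five-step grading of $\mathfrak f_4^{-20}$

This section collects the algebra of $\mathfrak g=\mathfrak f_4^{-20}$. Let $\theta$ be a Cartan involution, $\mathfrak g=\mathfrak k\oplus\mathfrak s$ the Cartan decomposition, $\langle X,Y\rangle=-B(X,\theta Y)$ the associated inner product, $|X|^2=\langle X,X\rangle$, and $\mathfrak a=\mathbf RH\subset\mathfrak s$ a Cartan subspace, with $H$ normalized so that the simple restricted root is $1$ on it. Standard facts: $\mathfrak g=\bigoplus_{i=-2}^2\mathfrak g_i$ ($\operatorname{ad}H$-eigenspaces) with dimensions $7,8,22,8,7$ (total $52$); $\theta\mathfrak g_i=\mathfrak g_{-i}$; $B$ pairs $\mathfrak g_i$ with $\mathfrak g_{-i}$; $\mathfrak g_0=\mathbf RH\oplus\mathfrak m$ with $\mathfrak m\cong\mathfrak{so}(7)$, $\mathfrak m\subset\mathfrak k$. As $\mathfrak m$-modules, $\mathfrak g_{\pm2}$ is the vector and $\mathfrak g_{\pm1}$ the spin representation, both absolutely irreducible. Put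
$$\mathfrak n=\mathfrak g_1\oplus\mathfrak g_2,\qquad\mathfrak p=\mathfrak g_0\oplus\mathfrak n,\qquad S=AN\ \text{ (connected, Lie algebra }\mathbf RH\oplus\mathfrak n).$$

Let $0\ne y\in\mathfrak g_{-i}$, $i=1,2$. Then $\theta[\theta y,y]=-[\theta y,y]$, so $[\theta y,y]\in\mathfrak g_0\cap\mathfrak s=\mathbf RH$. Since $B(H,[\theta y,y])=B([H,\theta y],y)=-i|y|^2$,
$$[\theta y,y]=k(y)H,\qquad k(y)=-\frac{i\,|y|^2}{B(H,H)}<0. \tag{2}$$
In particular (with $i=1$) there are $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ with $[X,Y]=H$.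

**(3.1) Clifford operators.** For $u\in\mathfrak g_{-2}\setminus0$, $(\theta u/k(u),H,u)$ is an $\mathfrak{sl}_2$-triple. On $\mathfrak g_1\oplus\mathfrak g_{-1}$ its weights are $\pm1$, so this is a sum of two-dimensional irreducibles. Hence $\operatorname{ad}u:\mathfrak g_1\to\mathfrak g_{-1}$ is bijective, i.e. $[\mathfrak g_1,u]=\mathfrak g_{-1}$, and $\operatorname{ad}(\theta u)\operatorname{ad}(u)=k(u)=-\kappa_0|u|^2$ on $\mathfrak g_1$, with $\kappa_0>0$ constant. Similarly $\operatorname{ad}z:\mathfrak g_{-1}\to\mathfrak g_1$ is bijective for $z\in\mathfrak g_2\setminus0$. Put $\Gamma_u=\theta\circ\operatorname{ad}u|_{\mathfrak g_1}:\mathfrak g_1\to\mathfrak g_1$. Then $\Gamma_u^2x=\theta[u,\theta[u,x]]=[\theta u,[u,x]]$, so $\Gamma_u^2=-\kappa_0|u|^2$, and by polarization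
$$\Gamma_u\Gamma_v+\Gamma_v\Gamma_u=-2\kappa_0\langle u,v\rangle. \tag{3}$$
Also $\Gamma_u$ is skew: $\langle\Gamma_ux,y\rangle=-B([u,x],y)=B(x,[u,y])=-\langle x,\Gamma_uy\rangle$.

**(3.2)** For $y\in\mathfrak g_{-1}\setminus0$, $(2\theta y/k(y),2H,y)$ is an $\mathfrak{sl}_2$-triple, and $\mathfrak g_{\pm1}$ are the $\pm2$-eigenspaces of $\operatorname{ad}(2H)$. By $\mathfrak{sl}_2$-theory $\operatorname{ad}(y)^2:\mathfrak g_1\to\mathfrak g_{-1}$ is bijective.

**(3.3)** $[\mathfrak g_{-1},\mathfrak g_{-1}]=\mathfrak g_{-2}$. If $z\in\mathfrak g_2$ is $B$-orthogonal to $[\mathfrak g_{-1},\mathfrak g_{-1}]$, then $B([z,y],y')=B(z,[y,y'])=0$ for all $y,y'\in\mathfrak g_{-1}$, so $[z,\mathfrak g_{-1}]=0$ and $z=0$ by (3.1).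

**(3.4)** Let $\Gamma_1,\dots,\Gamma_7$ come from an orthogonal basis of $\mathfrak g_{-2}$ normalized so that $\Gamma_a^2=-1$. Then the $28$ operators $\Gamma_a$ and $\Gamma_a\Gamma_b$ $(a<b)$ on $\mathfrak g_1\cong\mathbf R^8$ are linearly independent, because they are mutually orthogonal, and none is self-orthogonal, for the form $\operatorname{tr}(AB)$:

* $\operatorname{tr}(\Gamma_a\Gamma_b)=0$ for $a\ne b$, by anticommutation.
* $\operatorname{tr}(\Gamma_a\Gamma_b\Gamma_c)=0$ for $b\ne c$. If $a\in\{b,c\}$ it is $\pm$ the trace of a skew $\Gamma_d$. Otherwise conjugation by a fourth $\Gamma_d$ changes the sign of the product.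
* $\operatorname{tr}(\Gamma_a\Gamma_b\Gamma_c\Gamma_d)=0$ for $a\ne b$, $c\ne d$, $\{a,b\}\ne\{c,d\}$. If the pairs share one index it is $\pm\operatorname{tr}(\Gamma_e\Gamma_f)$ with $e\ne f$. If they are disjoint, conjugation by $\Gamma_a$ changes the sign.
* $\Gamma_a^2=(\Gamma_a\Gamma_b)^2=-1$ have trace $-8$.

**(3.5)** A non-zero real module over the Clifford algebra generated by seven anticommuting square roots of $-1$ has dimension at least $8$: the algebra is $\mathbf R(8)\oplus\mathbf R(8)$.

The next lemma says that a linear map which respects brackets with $\mathfrak p$ is almost automatically a homomorphism.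

**Lemma 3.6.** Let $Z'$ be pseudo-Euclidean and $j:\mathfrak g\to\mathfrak{so}(Z')$ linear with $j([X,Y])=[jX,jY]$ for $X\in\mathfrak p$, $Y\in\mathfrak g$. If $\kappa(Y,Y'):=[jY,jY']-j[Y,Y']$ vanishes on $\mathfrak g_{-2}\times\mathfrak g_{-2}$, then $\kappa=0$, i.e. $j$ is a homomorphism.

*Proof.* The map $\kappa$ is skew and vanishes if one argument is in $\mathfrak p$. Expanding $[jX,[jY,jY']]$ and $[X,[Y,Y']]$ by the Jacobi identity gives, for $X\in\mathfrak p$,
$$[jX,\kappa(Y,Y')]=\kappa([X,Y],Y')+\kappa(Y,[X,Y']). \tag{4}$$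

**Step 1: $\kappa(\mathfrak g_{-1},\mathfrak g_{-2})=0$.** For $x\in\mathfrak g_1$, $u,u'\in\mathfrak g_{-2}$, (4) and $\kappa(u,u')=0$ give $\kappa([x,u],u')=\kappa([x,u'],u)$. Put $\sigma_u(x)=\kappa(\theta x,u)$ for $x\in\mathfrak g_1$. As $[x,u]=-\theta\Gamma_ux$, this reads $\sigma_{u'}\Gamma_u=\sigma_u\Gamma_{u'}$. Let $u\perp u'$ with $\Gamma_u^2=\Gamma_{u'}^2=-1$. Then $\sigma_{u'}=-\sigma_{u'}\Gamma_u\Gamma_u=-\sigma_u\Gamma_{u'}\Gamma_u$, and so
$$\sigma_{u'}\Gamma_{u'}=-\sigma_u\Gamma_{u'}\Gamma_u\Gamma_{u'}=\sigma_u\Gamma_u\Gamma_{u'}^2=-\sigma_u\Gamma_u .$$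
For three mutually orthogonal vectors $u_1,u_2,u_3$ this gives $\sigma_{u_1}\Gamma_{u_1}=-\sigma_{u_2}\Gamma_{u_2}=\sigma_{u_3}\Gamma_{u_3}=-\sigma_{u_1}\Gamma_{u_1}$. So $\sigma_{u_1}\Gamma_{u_1}=0$, $\sigma_{u_1}=0$, and $u_1$ was arbitrary up to scale.

**Step 2: $\kappa(\mathfrak g_{-1},\mathfrak g_{-1})=0$.** For $y\in\mathfrak g_{-1}$, (4) gives $0=[jx,\kappa(y,u)]=\kappa([x,y],u)+\kappa(y,[x,u])=\kappa(y,[x,u])$, since $[x,y]\in\mathfrak p$. As $[\mathfrak g_1,u]=\mathfrak g_{-1}$ for $u\ne0$, we get $\kappa=0$. $\square$

## 4. Orthogonal representations of $\mathfrak f_4^{-20}$ have index at least $10$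

If $G$ acts on an Einstein universe modelled on $Z$, then $\mathfrak g$ maps to $\mathfrak{so}(Z)$. So the conformally flat case of our problem is governed by the following lemma.

**Lemma 4.1.** Let $\mathfrak g\to\mathfrak{so}(Z)$ be non-trivial, $Z$ pseudo-Euclidean. Then $Z$ has index $\ge10$. If $Z$ has signature $(10,q+1)$, $q\ge9$, then $q\ge15$ and $Z=Z_{26}\oplus Z^{\mathfrak g}$ orthogonally, where $Z_{26}$ is absolutely irreducible with complexification $V(e_1)$ (notation below), of dimension $26$ and signature $(10,16)$, and $Z^{\mathfrak g}$ is positive definite of dimension $q-15$. Moreover $Z_{26}=Z_-\oplus Z_{16}$ is a $\mathfrak k$-invariant decomposition, with $Z_-$ (dimension $10$) negative and $Z_{16}$ positive definite.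

*Proof.* **Step 1: counting positive $H$-weights.** The roots of $F_4$ are $\pm e_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$ (short) and $\pm e_i\pm e_j$ (long), with simple roots $e_2-e_3$, $e_3-e_4$, $e_4$, $\frac12(e_1-e_2-e_3-e_4)$. In the Satake diagram of $\mathfrak f_4^{-20}$ the last root is the only white node. So, for a Cartan subalgebra containing $\mathfrak a$, $H$ is $0$ on the first three simple roots and $1$ on the last: $H$ acts on the weight $(a_1,\dots,a_4)$ by $2a_1$. (Check: seven roots have $a_1=1$ and eight have $a_1=\frac12$.) The weight lattice equals the root lattice $\mathbf Z^4\cup(\mathbf Z+\frac12)^4$. A weight is dominant iff $a_2\ge a_3\ge a_4\ge0$ and $a_1\ge a_2+a_3+a_4$. This chamber is spanned by $(1,0,0,0)$, $(1,1,0,0)$, $(2,1,1,0)$, $(3,1,1,1)$, which are proportional to the fundamental coweights. So for weights, $\mu\le\lambda$ iff $\lambda-\mu$ has non-negative product with these four vectors.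

Let $\lambda\ne0$ be dominant.

* Then $a_1\ge1$: in the integral case $a_1=0$ would force $\lambda=0$, and in the half-integral case $a_2,a_3,a_4\ge\frac12$, so $a_1\ge\frac32$. Hence $e_1\le\lambda$: the four conditions are $a_1\ge1$, $a_1+a_2\ge1$, $2a_1+a_2+a_3\ge2$, $3a_1+a_2+a_3+a_4\ge3$.
* If $\lambda\ne e_1$, then $e_1+e_2\le\lambda$. The conditions are $a_1\ge1$, $a_1+a_2\ge2$, $2a_1+a_2+a_3\ge3$, $3a_1+a_2+a_3+a_4\ge4$. They hold if $a_1\ge2$. If $a_1=1$, then $a_2+a_3+a_4\le1$, so $\lambda\in\{e_1,e_1+e_2\}$. In the half-integral case they follow from $a_1\ge\frac32$, $a_2,a_3,a_4\ge\frac12$.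

Both $e_1$ and $e_1+e_2$ are dominant, and dominant $\mu\le\lambda$ are weights of $V(\lambda)$ (Humphreys, *Introduction to Lie Algebras*, 21.3). Weights are permuted by the Weyl group. So every non-trivial irreducible complex module has all short roots as weights, hence at least $1+8=9$ positive $H$-weights. If $\lambda\ne e_1$ it also has the six long roots $e_1\pm e_j$, hence at least $15$.

**Step 2: isolating one module.** The sum of the positive $H$-eigenspaces of $Z$ is isotropic, so its dimension is at most the index. Suppose $Z$ has index $\le10$. By complete reducibility $Z=Z^{\mathfrak g}\oplus Z_1$ with $Z_1=\mathfrak gZ=(Z^{\mathfrak g})^\perp$ (by skewness, $w\perp\mathfrak gZ$ iff $\mathfrak gw=0$). Each irreducible summand of $Z_1\otimes\mathbf C$ contributes at least $9$ positive weights, so there is one summand, and it is $V(e_1)$. This module has dimension $26$; its weights are the $24$ short roots (multiplicity $1$) and $0$ (multiplicity $2$).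

**Step 3: restriction to $\mathfrak k=\mathfrak{so}(9)$.** Since $\mathfrak k$ has rank $4$, a Cartan subalgebra of $\mathfrak k$ is one of $\mathfrak g$. In suitable coordinates the roots of $\mathfrak k$ are $\pm e_i,\pm e_i\pm e_j$, and the weights of $\mathfrak s$ are the half-integral roots. So $Z_1\otimes\mathbf C=1\oplus9\oplus16$ as a $\mathfrak k$-module, with weights $0$; $\pm e_i,0$; half-integral. The summands are inequivalent, so complex conjugation preserves each, and $Z_1$ is the sum of three inequivalent absolutely irreducible real $\mathfrak k$-modules.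

**Step 4: an adapted inner product.** The compact form $\mathfrak k\oplus i\mathfrak s$ acts on $Z_1\otimes\mathbf C$ and preserves a Hermitian inner product $h$. Let $c$ be complex conjugation. Since $c$ commutes with $\mathfrak k$ and $\mathfrak s$, hence $c(iY)=-(iY)c$ for $Y\in\mathfrak s$, the form $h'(v,w)=\overline{h(cv,cw)}$ is also invariant under $\mathfrak k\oplus i\mathfrak s$. The form $h+h'$ is real on $Z_1$. Its restriction is an inner product $\langle\,,\rangle_0$ for which $\mathfrak k$ acts by skew operators. For $Y\in\mathfrak s$, skewness of $iY$ for a Hermitian form means symmetry of $Y$, so $\mathfrak s$ acts by symmetric operators.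

**Step 5: the signature.** Write the invariant form of $Z_1$ as $\langle J\cdot,\cdot\rangle_0$. Invariance gives $JX=XJ$ for $X\in\mathfrak k$ and $JY=-YJ$ for $Y\in\mathfrak s$. So $J$ is a scalar on each of the three summands. By parity of weights $\mathfrak s$ maps $1$ and $9$ into $16$, in each case not by zero, since otherwise $1$ or $9$ would be $\mathfrak g$-invariant. If $Jv=\lambda v$ and $Yv\ne0$, then $J(Yv)=-\lambda Yv$. So $J$ has one sign on $1\oplus9$ and the opposite sign on $16$. The signature of $Z_1$ is $(10,16)$ or $(16,10)$; so the index of $Z$ is $\ge10$ in all cases. In signature $(10,q+1)$ with $q\ge9$ the index is $10$, so all the above applies, and $(16,10)$ is impossible. Hence $Z_1=Z_{26}$ has signature $(10,16)$, with $Z_-=1\oplus9$; then $q+1\ge16$, and $Z^{\mathfrak g}$ is positive definite of dimension $q-15$. $\square$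

**The model case by hand.** On $Z_{26}$ the $H$-weights $2,1,0,-1,-2$ have multiplicities $1,8,8,8,1$. Let $e_0$ span the weight space $2$ and look at its ray $x$ in $E$. The stabilizer contains $\mathfrak p$: $\mathfrak n e_0=0$ because there are no higher weights, $\mathfrak me_0=0$ because $\mathfrak m$ is semisimple and the weight space is a line, and $He_0=2e_0$. The form $(Y,Y')\mapsto\langle Ye_0,Y'e_0\rangle$ pairs $\mathfrak g_i$ with $\mathfrak g_j$ only if $(2+i)+(2+j)=0$, so it lives on $\mathfrak g_{-2}$. There it is non-zero: for $u\in\mathfrak g_{-2}\setminus0$, $\langle ue_0,ue_0\rangle=-\langle e_0,u^2e_0\rangle\ne0$, because $u$ is the lowering operator of the triple in (3.1), $e_0$ has weight $2$, and the weight spaces $\pm2$ are dual lines. The vectors $\mathfrak g_{-1}e_0$ span an eight-dimensional isotropic space of weight $1$. We shall find this picture again in the curved case.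

## 5. The Cartan connection and the maps $\iota_b$

Let $Z$ have signature $(10,q+1)$, $0\ne e_0\in Z$ isotropic, $Q$ the stabilizer of $\mathbf Re_0$ in $O(Z)$, $\mathfrak q$ its Lie algebra, $P=Q/\{\pm1\}$, and $V=e_0^\perp/\mathbf Re_0$, of signature $(9,q)$. The normal conformal Cartan connection (Čap–Slovák, *Parabolic Geometries I*; Kobayashi, *Transformation Groups in Differential Geometry*) is a canonical principal $P$-bundle $\pi:\mathcal B\to M$ with $\omega\in\Omega^1(\mathcal B,\mathfrak{so}(Z))$ such that each $\omega_b$ is an isomorphism, $R_p^*\omega=\operatorname{Ad}(p^{-1})\omega$, and $\omega$ reproduces the generators in $\mathfrak q$ of the $P$-action. Its curvature $\Omega=d\omega+\frac12[\omega,\omega]$ vanishes if one argument is vertical. Conformal diffeomorphisms lift canonically to automorphisms of $(\mathcal B,\omega)$. For $b\in\mathcal B_x$ the induced isomorphism $T_xM\cong\mathfrak{so}(Z)/\mathfrak q\cong\operatorname{Hom}(\mathbf Re_0,V)$ carries $[g]_x$ to the class of $A\mapsto\langle Ae_0,Ae_0\rangle$.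

The action of $G$ lifts to $\mathcal B$. For $Y\in\mathfrak g$ let $Y_M,Y_{\mathcal B}$ be the fundamental fields, and put $\iota_b(Y)=\omega_b(Y_{\mathcal B})\in\mathfrak{so}(Z)$.

*Example.* On the quotient of $E$ by $\pm1$ one has $\mathcal B=O(Z)/\{\pm1\}$ with $\omega$ the Maurer–Cartan form. If $G$ acts through a homomorphism with differential $j$, then $\iota_b=\operatorname{Ad}(b^{-1})\circ j$: a homomorphism of Lie algebras.

The properties we need are these.

**(5.a)** $\iota_b$ is injective. If $\iota_b(Y)=0$, then $Y_{\mathcal B}(b)=0$. The flow of $Y_{\mathcal B}$ preserves the parallelism $\omega$ and fixes $b$, so it is trivial on the component of $b$, which projects onto $M$. Thus $Y_M=0$. The kernel of $Y\mapsto Y_M$ is a proper ideal of $\mathfrak g$, hence $0$.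

**(5.b)** $\iota_{bp}=\operatorname{Ad}(p^{-1})\iota_b$ for $p\in P$, as $Y_{\mathcal B}$ is $P$-invariant. Further $\iota_{\gamma b}=\iota_b\operatorname{Ad}(\gamma^{-1})$ for $\gamma\in G$, as $\exp(tY)\gamma b=\gamma\exp(t\operatorname{Ad}(\gamma^{-1})Y)b$ and $\omega$ is $G$-invariant.

**(5.c)** $\mathfrak h:=\iota_b^{-1}(\mathfrak q)$ is the stabilizer algebra of $x=\pi(b)$; the image of $\mathfrak g$ in $T_xM$ is $\mathfrak g/\mathfrak h$; and $\mathcal Q(Y,Y'):=\langle\iota_b(Y)e_0,\iota_b(Y')e_0\rangle$ is a representative of $[g]_x$ pulled back to $\mathfrak g$.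

**(5.d)** For $X\in\mathfrak h$, $Y\in\mathfrak g$: $\iota_b([X,Y])=[\iota_bX,\iota_bY]$. Since $L_{X_{\mathcal B}}\omega=L_{Y_{\mathcal B}}\omega=0$, we get $d\omega(X_{\mathcal B},Y_{\mathcal B})=\omega([X_{\mathcal B},Y_{\mathcal B}])=-\omega([X,Y]_{\mathcal B})$. So $\Omega(X_{\mathcal B},Y_{\mathcal B})=-\iota_b[X,Y]+[\iota_bX,\iota_bY]$ at $b$, and this vanishes because $X_{\mathcal B}(b)$ is vertical.

**(5.e)** For $X\in\mathfrak h$, $\exp(tX)$ acts on $T_xM\cong\mathfrak{so}(Z)/\mathfrak q$ by $\operatorname{Ad}(e^{t\iota_b(X)})$. Put $A=\iota_b(X)\in\mathfrak q$. By $P$-invariance of $X_{\mathcal B}$ the curve $be^{tA}$ is an integral curve of it, so $\exp(tX)b=be^{tA}$. A vector at $b$ with $\omega$-value $C$ is carried by $\exp(tX)$ to one at $be^{tA}$ with the same value, and bringing it back to $b$ by $R_{e^{-tA}}$ turns the value into $\operatorname{Ad}(e^{tA})C$.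

**Where the first attempt stops.** If $\iota_b$ were a homomorphism, Lemma 4.1 would apply at once and we would be in the model picture, with a flow $\exp(tH)$ fixing $x$. But the formula in (5.d) shows that curvature is exactly the obstruction, and (5.d) helps only for $X\in\mathfrak h$. At a point with trivial stabilizer algebra it says nothing, and the remark in Section 2 shows that all points of a compact $G$-manifold may be of this kind. The way out is to find points at which the elements of $\mathbf RH\oplus\mathfrak n$ are matched by elements of $\mathfrak q$ whether or not they fix $x$. This is Proposition 6.1. Even then, the flow alone leaves the component (1) of $\mathcal W$ alive, since there are eight or nine isotropic directions of weight $1$; it is $\mathfrak g_1$ that will play the role of $N$ in Section 1.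

**Hyperbolic parts.** For $D\in\mathfrak{so}(Z)$ let $D_h$ act on each (complex) generalized eigenspace of $D$ by the real part of the eigenvalue. For $D=\begin{pmatrix}a&-b\\b&a\end{pmatrix}$ as a plane endomorphism this is $a\cdot1$; for nilpotent $D$ it is $0$. $D_h$ is a real polynomial in $D$ and is $\mathbf R$-diagonalizable. It lies in $\mathfrak{so}(Z)$, because generalized eigenspaces for $\lambda,\mu$ are orthogonal unless $\lambda+\mu=0$. If $[D,T]=iT$ with $i\in\mathbf R$, then $T$ maps the generalized $\lambda$-eigenspace into the $(\lambda+i)$-one, so $[D_h,T]=iT$.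

## 6. Points at which $AN$ is matched by $\mathfrak q$

**Proposition 6.1.** Let $F\subset M$ be non-empty, compact and $G$-invariant. There is $x\in F$ such that for $b\in\mathcal B_x$ and each $E\in\mathbf RH\oplus\mathfrak n$ there is $\hat E\in\mathfrak q$ with
$$\operatorname{ad}(\hat E)\circ\iota_b=\iota_b\circ\operatorname{ad}(E). \tag{5}$$
Moreover $\hat H$ can be chosen $\mathbf R$-diagonalizable.

*Proof* (following Bader–Frances–Melnick, GAFA 2009).

**Step 1: an ergodic measure and an algebraic action.** $S$ is solvable, hence amenable, so there is an $S$-invariant probability on the compact set $F$; an extreme point $\mu$ of the set of such measures is ergodic. As the centre of $G$ is trivial, $\operatorname{Ad}(S)\cong S$, and we identify them. The Zariski closure of $\operatorname{Ad}(\exp\mathbf RH)$ in $GL(\mathfrak g)$ consists of the maps $a_\tau$, $\tau\in\mathbf R^*$, acting by $\tau^i$ on $\mathfrak g_i$. $\operatorname{Ad}(N)$ is unipotent, hence algebraic, and is normalized by the automorphisms $a_\tau$. So the Zariski closure $\tilde S$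 of $\operatorname{Ad}(S)$ is $\mathbf R^*\ltimes N$, and $S$ is its identity component, of index $2$. The real algebraic group $\tilde S\times Q$ acts algebraically on $\mathcal X=\operatorname{Hom}(\mathfrak g,\mathfrak{so}(Z))$ by
$$(s,p)T=\operatorname{Ad}(p)\,T\,s^{-1}.$$

**Step 2: almost all $\iota_b$ lie in one orbit.** Orbits of real algebraic actions are locally closed, i.e. open in their closure (Zimmer, *Ergodic Theory and Semisimple Groups*, §3.1). For instance, $\mathbf R^*$ acting on $\mathbf R^2$ by $(\tau x,\tau^{-1}y)$ has as orbits the hyperbolas, the two punctured axes and the origin; each is locally closed. A locally closed orbit is homeomorphic to the corresponding quotient group, and $S\times Q$ is open of index $2$ in $\tilde S\times Q$. So each $(\tilde S\times Q)$-orbit is a union of at most two $(S\times Q)$-orbits, which are open in it; hence the $(S\times Q)$-orbits are locally closed too. Consequently a countable family of invariant open sets separates them: the quotient space has a countable base, as the quotient map is open, and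 if two orbits lie in the same invariant open sets, they have the same closure, both are open and dense in it, so they meet.

By (5.b), for an $(S\times Q)$-invariant Borel set $O\subset\mathcal X$, the set $\{x\in F:\iota_b\in O\text{ for }b\in\mathcal B_x\}$ does not depend on the choice of $b$, is Borel (use local sections of $\mathcal B$), and is $S$-invariant. So it has measure $0$ or $1$. Choosing from each member of the countable family or its complement the one of measure $1$, and intersecting, we find $T\in\mathcal X$ such that $F'=\{x\in F:\iota_b\in(S\times Q)T\}$ has measure $1$.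

**Step 3: an invariant probability on a homogeneous space of $S$.** Let $\Sigma$ be the stabilizer of $T$ in $\tilde S\times Q$ (algebraic), $\Sigma_1$ the Zariski closure of $\mathrm{pr}_1(\Sigma)$ in $\tilde S$, and $S_T=S\cap\mathrm{pr}_1(\Sigma)$. A morphism of algebraic groups in characteristic $0$ maps the Lie algebra onto that of the image. So $\mathrm{pr}_1(\Sigma)$ contains the identity component of $\Sigma_1$; it is open and closed in $\Sigma_1$, and $S_T$ is closed. As $(S\times Q)T$ is locally closed, it is homeomorphic to $(S\times Q)/\mathrm{Stab}_{S\times Q}(T)$. So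
$$(s,p)T\mapsto sS_T\in S/S_T$$
is well defined (if $(s,p)T=(s',p')T$ then $s^{-1}s'\in S_T$), continuous, $S$-equivariant and $Q$-invariant. Since $\iota_{\gamma b}=(\gamma,1)\iota_b$ for $\gamma\in S$, composing with $x\mapsto\iota_b$ gives a Borel $S$-equivariant map $F'\to S/S_T$. Pushing $\mu$ forward, $S/S_T$, and hence $S/(S\cap\Sigma_1)$, carries an $S$-invariant probability.

**Step 4: the homogeneous space is a point.** By Chevalley's theorem $\tilde S/\Sigma_1$ embeds equivariantly in some $\mathbf P(\mathbf R^N)$ with $\tilde S$ acting by a rational representation. There the one-parameter groups generated by $H$, resp. by elements of $\mathfrak n$, act by exponentials of $\mathbf R$-diagonalizable, resp. nilpotent, matrices. Under such a group every point of $\mathbf P(\mathbf R^N)$ converges, as $t\to+\infty$, to a point fixed by the group. In the diagonalizable case the limit is the component of the vector in the largest eigenvalue that occurs. For $L$ nilpotent, $e^{tL}v=\sum t^kL^kv/k!$ is dominated by its last non-zero term, which $L$ kills. By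 Poincaré recurrence almost every point is a limit of points of its own forward orbit, so almost every point is fixed. As $S$ is generated by finitely many such one-parameter groups, almost every point of the orbit $S/(S\cap\Sigma_1)$ is fixed by $S$. A transitive action with a fixed point lives on one point, so $S\subset\Sigma_1$. As $S$ is connected, it lies in the identity component of $\Sigma_1$, hence in $\mathrm{pr}_1(\Sigma)$: $S_T=S$.

**Step 5: passing to Lie algebras.** For every $s\in S$ there is now $p\in Q$ with $(s,p)T=T$; so $(S\times Q)T=QT$. Hence for $x\in F'$ we have $\iota_b\in QT$, and the closed group $\{(s,p)\in S\times Q:\operatorname{Ad}(p)\iota_b=\iota_b\operatorname{Ad}(s)\}$, conjugate by an element of $Q$ to the one for $T$, projects onto $S$. A surjective homomorphism of Lie groups (with countably many components) has surjective differential. So the Lie algebra of this group projects onto $\mathbf RH\oplus\mathfrak n$, which gives the elements $\hat E$. Finally replace $\hat H$ by its hyperbolic part. This is a polynomial in $\hat H$,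 so it preserves $\mathbf Re_0$ and lies in $\mathfrak q$, and (5) persists since $\operatorname{ad}(\hat H)=i$ on $\iota_b(\mathfrak g_i)$. $\square$

From now on, until the end of Section 10, **fix $F$, a point $x$ as in Proposition 6.1 and $b\in\mathcal B_x$**; write $\iota=\iota_b$, and let $\mathfrak h$, $\mathcal Q$ be as in (5.c).

## 7. The stabilizer and the metric on the orbit at such a point

**Proposition 7.1.** $\mathfrak h=\mathfrak p$ or $\mathfrak h=\mathfrak m\oplus\mathfrak n$. Moreover $\mathcal Q$ is positive definite on $\mathfrak g_{-2}$, and $\mathfrak g_{-1}\oplus\mathfrak p\subset\ker\mathcal Q$.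

*Proof.* **Step 1: $x$ is not fixed by $G$, i.e. $\mathfrak h\ne\mathfrak g$.** If $\mathfrak h=\mathfrak g$, then by (5.d) $\iota$ is an injective homomorphism into $\mathfrak q$. Then $\mathfrak g$ acts trivially on the lines $\mathbf Re_0$ and $Z/e_0^\perp$, and trivially on $V$ by Lemma 4.1, since $V$ has index $9$. So $\mathfrak g$ acts by strictly triangular operators for the flag $\mathbf Re_0\subset e_0^\perp\subset Z$. These form a nilpotent Lie algebra, so the image of $\mathfrak g$ is $0$: contradiction.

**Step 2: $\mathfrak h$ is graded and $\mathfrak h\subset\mathfrak p$.** For $E\in\mathbf RH\oplus\mathfrak n$ and $Y\in\mathfrak h$, (5) gives $\iota([E,Y])=[\hat E,\iota Y]\in\mathfrak q$. So $[H,\mathfrak h]\subset\mathfrak h$, $[\mathfrak n,\mathfrak h]\subset\mathfrak h$, and $\mathfrak h=\bigoplus\mathfrak h_i$.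

* If $0\ne u\in\mathfrak h_{-2}$, then $\mathfrak g_{-1}=[\mathfrak g_1,u]\subset\mathfrak h$ by (3.1), so $\mathfrak g_{-2}\subset\mathfrak h$ by (3.3), then $H\in[\mathfrak g_2,\mathfrak g_{-2}]\subset\mathfrak h$ by (2), and $\mathfrak n=[\mathfrak n,H]\subset\mathfrak h$. The $\mathfrak g_i$ with $i\ne0$ generate a subalgebra normalized by all $\mathfrak g_i$, hence a non-zero ideal, so $\mathfrak h=\mathfrak g$, excluded by Step 1. So $\mathfrak h_{-2}=0$.
* If $0\ne y\in\mathfrak h_{-1}$, then $[\mathfrak g_1,y]\subset\mathfrak h$, and by (3.2) $\mathfrak g_{-1}=\operatorname{ad}(y)^2\mathfrak g_1\subset\mathfrak h$, so $\mathfrak g_{-2}\subset\mathfrak h$ by (3.3): contradiction.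

**Step 3: $\mathcal Q$ is homogeneous and $\mathfrak n$-invariant.** Let $\hat He_0=c_0e_0$ and $c=-2c_0$. For $Y\in\mathfrak g_i$, $\hat H\iota(Y)e_0=(i+c_0)\iota(Y)e_0$. So, by skewness of $\hat H$, $\mathcal Q(\mathfrak g_i,\mathfrak g_j)=0$ unless $i+j=c$. For $X\in\mathfrak g_i$ ($i=1,2$) with $\hat Xe_0=\chi e_0$, we have $\iota([X,Y])e_0=\hat X\iota(Y)e_0-\chi\iota(Y)e_0$, and skewness of $\hat X$ gives
$$\mathcal Q([X,Y],Y')+\mathcal Q(Y,[X,Y'])=-2\chi\,\mathcal Q(Y,Y').$$
For $Y\in\mathfrak g_a$, $Y'\in\mathfrak g_{a'}$ the left side vanishes unless $a+a'+i=c$, the right side unless $a+a'=c$. So both vanish always: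
$$\mathcal Q([X,Y],Y')+\mathcal Q(Y,[X,Y'])=0\qquad(X\in\mathfrak n). \tag{6}$$

**Step 4: $\mathcal Q\ne0$ and $c\in\{-2,-3,-4\}$.** If $\mathcal Q=0$ or $c>-2$, then $\mathfrak g_{-2}\oplus\mathfrak g_{-1}$ is $\mathcal Q$-isotropic, because degrees there add up to at most $-2$. By Step 2 it injects into $T_xM$, giving a $15$-dimensional isotropic subspace, while the index is $9$. So $\mathcal Q\ne0$; hence $c$ is an integer $\ge-4$, and $c\le-2$.

**Step 5: $c\ne-3$.** If $c=-3$, only $\mathcal Q(\mathfrak g_{-1},\mathfrak g_{-2})$ can be non-zero. For $X\in\mathfrak g_1$, $u\in\mathfrak g_{-2}$, (6) on $(u,u)$ gives $\mathcal Q([X,u],u)=0$. As $[\mathfrak g_1,u]=\mathfrak g_{-1}$ for $u\ne0$, $\mathcal Q=0$: contradiction.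

**Step 6: $c\ne-2$.** If $c=-2$, only $\mathcal Q|_{\mathfrak g_{-1}\times\mathfrak g_{-1}}$ and $\beta=\mathcal Q|_{\mathfrak g_{-2}\times\mathfrak g_0}$ can be non-zero. We first put these data in terms of operators on $\mathfrak g_1$. By (6) for $\theta u\in\mathfrak g_2$ on $(u,u)$ and by (2), $\beta(u,H)=0$. So $\beta(u,T)=B(\beta_u,T)$ for $T\in\mathfrak g_0$, with $\beta_u\in\mathfrak m$. Write $\mathcal Q(v,y)=\langle\mathcal Ev,y\rangle=-B(\theta\mathcal Ev,y)$ on $\mathfrak g_{-1}$, with $\mathcal E$ symmetric, and $\mathcal E'=\theta\mathcal E\theta$ on $\mathfrak g_1$. For $X\in\mathfrak g_1$, $y\in\mathfrak g_{-1}$, (6) on $(u,y)$ reads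
$$0=\mathcal Q([X,u],y)+\beta(u,[X,y])=B(\theta\mathcal E[u,X],y)+B([\beta_u,X],y),$$
that is, $\operatorname{ad}\beta_u|_{\mathfrak g_1}=-\theta\mathcal E\theta\,\theta\operatorname{ad}u|_{\mathfrak g_1}=-\mathcal E'\Gamma_u$.

The left side is skew since $\mathfrak m\subset\mathfrak k$; $\mathcal E'$ is symmetric and $\Gamma_u$ skew; so $\mathcal E'\Gamma_u=\Gamma_u\mathcal E'$ for all $u$. If $\mathcal E'=0$, then $\operatorname{ad}\beta_u|_{\mathfrak g_1}=0$. The spin representation is faithful, so all $\beta_u=0$ and $\mathcal Q=0$: contradiction. Otherwise $\mathcal E'$ has an eigenvalue $\varepsilon\ne0$. Its eigenspace is invariant under all $\Gamma_u$, so by (3.5) it is $\mathfrak g_1$ and $\mathcal E'=\varepsilon$. Then all $\Gamma_u=-\varepsilon^{-1}\operatorname{ad}\beta_u|_{\mathfrak g_1}$ and their commutators $[\Gamma_a,\Gamma_b]=2\Gamma_a\Gamma_b$ lie in $\operatorname{ad}(\mathfrak m)|_{\mathfrak g_1}$, of dimension $21$. By (3.4) they span a space of dimension at least $28$: contradiction.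

**Step 7: reading off $\mathfrak h$ when $c=-4$.** Now only $\mathcal Q|_{\mathfrak g_{-2}\times\mathfrak g_{-2}}$ is non-zero, so $\mathfrak g_{-1}\oplus\mathfrak p\subset\ker\mathcal Q$ and $(\mathfrak g_{-1}\oplus\mathfrak p)/\mathfrak h$ is isotropic in $T_xM$. So $8+\dim\mathfrak p/\mathfrak h\le9$, and $\mathfrak l:=\mathfrak h\cap\mathfrak m$ has codimension $\le1$ in $\mathfrak m$. Codimension $1$ is impossible: for $0\ne t\in\mathfrak m$ orthogonal to $\mathfrak l$ for the invariant inner product, $[\mathfrak l,t]\perp\mathfrak l$ gives $[\mathfrak l,t]\subset\mathbf Rt$, and $[\mathfrak l,t]\perp t$; so $[\mathfrak l,t]=0$, and $t$ would be central in $\mathfrak m=\mathfrak l\oplus\mathbf Rt$. So $\mathfrak m\subset\mathfrak h$. Then $\mathfrak h_1,\mathfrak h_2$ are $\mathfrak m$-invariant of codimension $\le1$ in the irreducible modules $\mathfrak g_1,\mathfrak g_2$, so $\mathfrak h\supset\mathfrak n$. As $\mathfrak h$ is graded, $\mathfrak h=\mathfrak p$ or $\mathfrak h=\mathfrak m\oplus\mathfrak n$.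

**Step 8: the sign of $\mathcal Q$ on $\mathfrak g_{-2}$.** By (5.d), $\iota|_{\mathfrak m}$ is a homomorphism into $\mathfrak q$, and $\iota(\mathfrak m)e_0=0$ as $\mathfrak m$ is semisimple. So $\iota([X,Y])e_0=\iota(X)\iota(Y)e_0$ for $X\in\mathfrak m$, and $\mathcal Q|_{\mathfrak g_{-2}}$ is $\mathfrak m$-invariant and non-zero on the vector representation, hence definite. If it were negative, the image of $\mathfrak g_{-1}$ in $T_xM$ would be an $8$-dimensional isotropic space in the orthogonal of a negative $7$-plane, which has signature $(2,q)$: impossible. $\square$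

**Notation.** Put $\mathcal S=\iota(\mathfrak g_{-1})e_0$, isotropic of dimension $8$, and $\mathcal U=\iota(\mathfrak g_{-2})e_0$, positive definite of dimension $7$. For an $\mathbf R$-diagonalizable $\hat H\in\mathfrak{so}(Z)$ with $[\hat H,\iota Y]=\iota[H,Y]$ for all $Y\in\mathfrak g$ and $\hat He_0\in\mathbf Re_0$, let $Z_\lambda$ be its eigenspaces. $Z_\lambda$ is dual to $Z_{-\lambda}$ and orthogonal to $Z_\nu$ for $\nu\ne-\lambda$. The sum $Z_{>0}$ of the eigenspaces with positive eigenvalue is isotropic, so $\dim Z_{>0}\le10$. With $\hat He_0=c_0e_0$, $\mathcal U$ lies in the eigenspace of $c_0-2$ and is not isotropic, so $c_0=2$. Thus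
$$e_0\in Z_2,\qquad\mathcal S\subset Z_1,\qquad\mathcal U\subset Z_0,\qquad 9\le\dim Z_{>0}\le10, \tag{7}$$
and $\iota(\mathfrak g_i)$ maps $Z_\lambda$ to $Z_{\lambda+i}$.

## 8. The stabilizer $\mathfrak m\oplus\mathfrak n$ does not occur

**Proposition 8.1.** $\mathfrak h=\mathfrak p$.

*Proof.* Assume $\mathfrak h=\mathfrak m\oplus\mathfrak n$. The plan is to cut down $\iota$ to a subspace of index $9$ on which Lemma 3.6 makes it a homomorphism, against Lemma 4.1. Take $\hat H$ from Proposition 6.1.

**Step 1: the weight spaces.** $\mathfrak h$ is perfect and $\iota|_{\mathfrak h}$ is a homomorphism into $\mathfrak q$, so $\iota(\mathfrak h)e_0=0$. Put $D=\iota(H)$, $f=De_0$. As $[\hat H,D]=\iota[H,H]=0$, $f\in Z_2$. It is independent of $e_0$, as $H\notin\mathfrak h$. So $\dim Z_{>0}\ge2+8$, and by (7)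
$$Z_2=\langle e_0,f\rangle,\qquad Z_1=\mathcal S,$$
with no other positive weights. As $Z_{>0}\oplus Z_{<0}$ has signature $(10,10)$, $Z_0$ is positive definite.

**Step 2: the operator $D'=D-\hat H$.** By (5.d), $[D,\iota X]=i\,\iota X$ for $X\in\mathfrak h\cap\mathfrak g_i$, as for $\hat H$. So $D'$ commutes with $\iota(\mathfrak h)$, with $\hat H$ and with $D$. Let $N_0=\{z\in Z_0:\iota(X)z=0\ \forall X\in\mathfrak g_1\}$. $D'$ is skew on $Z_0$, and preserves $N_0$ and $N_0^\perp$ (orthogonal in $Z_0$).

**Step 3: $D'=0$ on $\mathcal S$.** By (5.d) and $\iota(\mathfrak m)e_0=0$, $\mathcal S\cong\mathfrak g_{-1}$ as $\mathfrak m$-modules, so by Schur $D'|_{\mathcal S}=\mu\in\mathbf R$. Take $0\ne\tilde u=\iota(u)e_0\in\mathcal U$. Then $\iota(X)\tilde u=\iota([X,u])e_0$ is non-zero for some $X\in\mathfrak g_1$, so the $N_0^\perp$-component $u_1$ of $\tilde u$ is non-zero. For $X\in\mathfrak g_1$, $\iota(X)u_1\in Z_1=\mathcal S$, so $\iota(X)(D'u_1-\mu u_1)=D'\iota(X)u_1-\mu\iota(X)u_1=0$. Hence $D'u_1-\mu u_1\in N_0\cap N_0^\perp=0$, and $\mu|u_1|^2=\langle D'u_1,u_1\rangle=0$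 (here $|u_1|^2=\langle u_1,u_1\rangle$), so $\mu=0$.

**Step 4: $D'$ on $Z_{\pm2}$ and $Z_{-1}$.** Take $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ with $[X,Y]=H$. By (5.d) and $\iota(X)e_0=0$, $f=\iota(X)\iota(Y)e_0$, so $D'f=\iota(X)D'\iota(Y)e_0=0$ by Step 3. Also $D'e_0=f-2e_0$. So $\ell_+:=e_0-\frac12f$ satisfies $D'\ell_+=-2\ell_+$. With $(\ell_-,f^*)$ the basis of $Z_{-2}$ dual to $(\ell_+,f)$, skewness gives $D'\ell_-=2\ell_-$, $D'f^*=0$, and $D'|_{Z_{-1}}=0$.

**Step 5: the subspace of index $9$.** Let $L=\langle\ell_+,\ell_-\rangle$, of signature $(1,1)$, and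
$$Z'=L^\perp=\mathbf Rf\oplus\mathcal S\oplus Z_0\oplus Z_{-1}\oplus\mathbf Rf^*,\quad\text{of signature }(9,q).$$
Since $D'|_{Z_0}$ is skew for a definite form, its eigenvalues are imaginary; so $\mathbf R\ell_\pm$ are the eigenspaces of $D'$ on $Z$ for $\mp2$. Hence all operators commuting with $D'$, in particular $\iota(\mathfrak h)$, $\hat H$ and $D$, preserve $\mathbf R\ell_+$, $\mathbf R\ell_-$ and $Z'$. Let $\iota'(Y)\in\mathfrak{so}(Z')$ be the *compression* of $\iota(Y)$ to $Z'$: restriction to $Z'$ followed by the orthogonal projection $\Pi$ to $Z'$. (For matrices in block form it is the diagonal block; compressions do not multiply in general: for the exchange $R$ of two coordinates of $\mathbf R^2$, $R^2=1$ while $R$ compresses to $0$ on each axis.) If $C$ preserves $Z'$ and $L$, it commutes with $\Pi$, so the compression of $[C,\iota(Y)]$ is $[C|_{Z'},\iota'(Y)]$. Therefore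
$$\iota'([X,Y])=[\iota'(X),\iota'(Y)]\ (X\in\mathfrak h,\,Y\in\mathfrak g),\qquad[\hat H|_{Z'},\iota'(Y)]=\iota'([H,Y]). \tag{8}$$

**Step 6: $D'=0$ on $Z_0$.** Let $[X,Y]=H$ as in Step 4, so $D|_{Z'}=\iota'(H)=[\iota'(X),\iota'(Y)]$. For $z,n\in N_0$ we have $\hat Hz=0$ and $\iota'(X)z=\iota(X)z=0$, so $D'z=Dz=\iota'(X)\iota'(Y)z$ and $\langle D'z,n\rangle=-\langle\iota'(Y)z,\iota(X)n\rangle=0$. As $D'z\in N_0$ and $N_0$ is definite, $D'z=0$. For $z\in N_0^\perp$ and any $X\in\mathfrak g_1$, $\iota(X)D'z=D'\iota(X)z=0$, since $\iota(X)z\in\mathcal S$. So $D'z\in N_0\cap N_0^\perp=0$.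

**Step 7: conclusion.** By Steps 3, 4 and 6, $D'|_{Z'}=0$, i.e. $\iota'(H)=\hat H|_{Z'}$. So by (8), $\iota'([X,Y])=[\iota'(X),\iota'(Y)]$ for all $X\in\mathfrak p=\mathfrak h\oplus\mathbf RH$, $Y\in\mathfrak g$. The map $\kappa$ of Lemma 3.6 (for $j=\iota'$) sends $\mathfrak g_{-2}\times\mathfrak g_{-2}$ to operators of degree $-4$ on $Z'$ for $\hat H$. Such an operator maps $f\mapsto tf^*$ and kills the other weight spaces, and skewness gives $t=\langle tf^*,f\rangle=0$. By Lemma 3.6, $\iota'$ is a homomorphism. It is non-zero, since $\hat Hf=2f$. This contradicts Lemma 4.1, as $Z'$ has index $9$. $\square$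

## 9. The weights of $H$ when $\mathfrak h=\mathfrak p$

Now $D=\iota(H)\in\mathfrak q$, and $[D,\iota Y]=\iota[H,Y]$ for all $Y$ by (5.d). Take $\hat H:=D_h$. It satisfies the requirements of the Notation of Section 7, so (7) holds. As $De_0$ is a real multiple of $e_0$, $De_0=2e_0$. Also $\iota(\mathfrak m)e_0=0$ ($\mathfrak m$ is semisimple), and $\iota(X)e_0\in\mathbf Re_0\cap Z_{2+i}=0$ for $X\in\mathfrak g_i$, $i=1,2$.

By (7), either $Z_{>0}=\mathbf Re_0\oplus\mathcal S$, or $Z_{>0}$ has one further dimension, of some weight $\lambda>0$.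

**Claim 9.1.** In the second case $\lambda=1$.

*Proof.* Suppose $\lambda\ne1$; then $Z_1=\mathcal S$, and all weights are in $\{0,\pm1,\pm2,\pm\lambda\}$. The idea is to compute $\langle D\ell_+,\ell_-\rangle$ for vectors $\ell_\pm$ of weight $\pm\lambda$ in two ways. Choose $\ell_\pm\in Z_{\pm\lambda}$ with $\langle\ell_+,\ell_-\rangle=1$, and, if $\lambda=2$, with $Z_2=\langle e_0,\ell_+\rangle$ and $\ell_-\perp e_0$. Let $X\in\mathfrak g_1$.

* $\iota(X)\ell_+\in Z_{\lambda+1}=0$, since the positive number $\lambda+1$ is not in $\{1,2,\lambda\}$.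
* $\iota(X)\ell_-\in Z_{1-\lambda}$, and for $z$ in the dual space $Z_{\lambda-1}$, $\langle\iota(X)\ell_-,z\rangle=-\langle\ell_-,\iota(X)z\rangle$. Now $Z_{\lambda-1}\ne0$ only if $\lambda\in\{2,3,\frac12\}$.
  * If $\lambda=2$: $z=\iota(Y)e_0\in\mathcal S$ with $Y\in\mathfrak g_{-1}$, and $\iota(X)z=\iota([X,Y])e_0\in\mathbf Re_0\perp\ell_-$.
  * If $\lambda=3$: $z\in Z_2=\mathbf Re_0$ and $\iota(X)z=0$.
  * If $\lambda=\frac12$: $z\in\mathbf R\ell_-$ and $\langle\ell_-,\iota(X)\ell_-\rangle=0$.

  So $\iota(X)\ell_-=0$ in all cases.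

With $[X,Y]=H$ we have $D=[\iota X,\iota Y]$ by (5.d), and
$$\langle D\ell_+,\ell_-\rangle=-\langle\iota(Y)\ell_+,\iota(X)\ell_-\rangle-\langle\iota(Y)\iota(X)\ell_+,\ell_-\rangle=0.$$
On the other hand $D$ preserves $Z_\lambda$. If $\lambda\ne2$, $Z_\lambda$ is a line and $D\ell_+=\lambda\ell_+$. If $\lambda=2$, $De_0=2e_0$, so the other eigenvalue of $D$ on the plane $Z_2$ is real with real part $2$, and $D\ell_+\in2\ell_++\mathbf Re_0$. So $\langle D\ell_+,\ell_-\rangle=\lambda\ne0$: contradiction. $\square$

Hence the weights are in $\{0,\pm1,\pm2\}$ and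
$$Z_2=\mathbf Re_0,\qquad V\cong Z_1\oplus Z_0\oplus Z_{-1},\qquad\mathcal S\subset Z_1,\quad\dim Z_1/\mathcal S\le1. \tag{9}$$
By (5.e), the flow $\varphi_t=\exp(tH)$ fixes $x$, and $d_x\varphi_t$ preserves $T_xM=T^1\oplus T^0\oplus T^{-1}$, $T^j\cong\operatorname{Hom}(\mathbf Re_0,Z_j)$. It acts by $A\mapsto e^{tD}Ae^{-tD}$, so since $De_0=2e_0$ all its eigenvalues on $T^j$ have modulus $e^{(j-2)t}$. As $e^{tD}$ is an isometry, $(\varphi_t^*g)_x=e^{-4t}g_x$. This is the situation of Section 1, up to factors of modulus $1$ and unipotent parts.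

## 10. The Weyl tensor vanishes near $x$, and then everywhere

**Step 1: $\mathcal W_x$ lives on $T^1$.** As in Section 1, $\varphi_t^*\mathcal W=e^{-4t}\mathcal W$ at $x$. The eigenvalues of $\varphi_t^*$ on $4$-linear forms on $T^{j_1}\times\dots\times T^{j_4}$ are products of eigenvalues of $d_x\varphi_t$, of modulus $e^{t\sum(j_i-2)}$. So (1) holds: only the component with all $j_i=1$ can be non-zero. Here $\dim T^1\in\{8,9\}$, and, as in the example of Section 1, the flow gives no more.

**Step 2: $\mathfrak g_1$ kills this component.** Identify $T_xM\cong V$ via $e_0$. For $X\in\mathfrak g_1$, $\iota(X)e_0=0$, so by (5.e) $\exp(tX)$ acts on $T_xM\cong V$ by $e^{t\iota(X)}$, isometrically. It preserves $W$, so $\mathcal W_x$ is $\iota(X)$-invariant. Apply this to $v_1=\iota(u)e_0\in Z_0$ with $u\in\mathfrak g_{-2}$ and $v_2,v_3,v_4\in Z_1$. For $i\ge2$, $\iota(X)v_i\in Z_2=\mathbf Re_0$ vanishes in $V$; and $\iota(X)v_1=\iota([X,u])e_0$. So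
$$\mathcal W(\iota([X,u])e_0,v_2,v_3,v_4)=0\qquad(v_2,v_3,v_4\in Z_1).$$
Since $[\mathfrak g_1,u]=\mathfrak g_{-1}$ for $u\ne0$, the vectors $\iota([X,u])e_0$ fill $\mathcal S$. By Step 1 and the symmetries of $\mathcal W$, $\mathcal S$ is in the kernel of $\mathcal W_x$. So $\mathcal W_x$ comes from $Z_1/\mathcal S$, of dimension $\le1$ by (9), and by antisymmetry $\mathcal W_x=0$, i.e. $W_x=0$.

**Step 3: from $x$ to a neighborhood.** Fix $0<\varepsilon<\frac1{10}$. The eigenvalues of $d_x\varphi_1$ have moduli in $\{e^{-1},e^{-2},e^{-3}\}$. Using a real Jordan basis with small off-diagonal entries, choose a norm on $T_xM$ with $\|d_x\varphi_1\|\le e^{-1+\varepsilon}$ and $\|(d_x\varphi_1)^{-1}\|\le e^{3+\varepsilon}$. In a chart centered at $x$, with this norm, there is by continuity a ball $U\ni x$, with $\varphi_1(U)$ inside the chart, such that for $y\in U$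
$$\|d_y\varphi_1\|\le e^{-1+2\varepsilon},\qquad\|(d_y\varphi_1)^{-1}\|\le e^{3+2\varepsilon}.$$
By the mean value inequality $\varphi_1(U)\subset U$, and $|\varphi_k(y)-x|\le e^{-k(1-2\varepsilon)}|y-x|$ for $k\in\mathbf N$. Since $W_x=0$, $\|W_z\|\le C|z-x|$ on $U$ (shrinking $U$ if necessary). By conformal invariance of $W$,
$$W_y(v_1,v_2,v_3)=(d_y\varphi_k)^{-1}W_{\varphi_k(y)}(d_y\varphi_kv_1,d_y\varphi_kv_2,d_y\varphi_kv_3),$$
where $W_y(v_1,v_2,v_3)=W_y(v_1,v_2)v_3$. So
$$\|W_y\|\le C'e^{k(3+2\varepsilon)}\,e^{-k(1-2\varepsilon)}\,e^{-3k(1-2\varepsilon)}=C'e^{k(-1+10\varepsilon)}\to0.$$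
Hence $W=0$ on $U$.

**Step 4: from $U$ to $M$.** Let $y\in M$ be arbitrary, and run the whole argument with $F=\overline{G\cdot y}$, which is non-empty, compact and $G$-invariant. We get $x\in F$ with a neighborhood $U$ on which $W=0$. The orbit $G\cdot y$ meets $U$, and $\{W=0\}$ is $G$-invariant, so $W_y=0$. Thus $W\equiv0$. Since $\dim M\ge18\ge4$, $g$ is conformally flat. This proves Theorem 1. $\blacksquare$

## 11. Classification: centralizers and developing maps

We prove Theorem 2. Let $E\cong\mathbf S^9\times\mathbf S^q$ be the space of isotropic rays of $Z$, with its conformal class $[-g_{\mathbf S^9}+g_{\mathbf S^q}]$; it is simply connected. By Liouville's theorem, conformal diffeomorphisms between connected open subsets of $E$ are restrictions of unique elements of $O(Z)$, and conformal vector fields on connected open sets are given by unique elements of $\mathfrak{so}(Z)$.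

**Step 1: the holonomy commutes with $\mathfrak g$.** By Theorem 1 there are a developing map $\delta:\tilde M\to E$ (a conformal local diffeomorphism from the universal cover) and a holonomy $\rho:\pi_1(M)\to O(Z)$ with $\delta\gamma=\rho(\gamma)\delta$. The lifts to $\tilde M$ of the fields $Y_M$, $Y\in\mathfrak g$, correspond via $\delta$ to elements $j(Y)\in\mathfrak{so}(Z)$. Both $Y\mapsto Y_M$ and the map from $\mathfrak{so}(Z)$ to fields on $E$ reverse the sign of brackets, so $j:\mathfrak g\to\mathfrak{so}(Z)$ is a homomorphism; it is injective. The lifted fields are $\pi_1(M)$-invariant, so $\rho(\gamma)$ commutes with $j(\mathfrak g)$.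

**Step 2: the centralizer is compact.** By Lemma 4.1, $q\ge15$ and $Z=Z_{26}\oplus Z^{\mathfrak g}$. An element of $O(Z)$ commuting with $j(\mathfrak g)$ preserves both summands and is a scalar on the absolutely irreducible $Z_{26}$. So the centralizer is
$$C=\{\varepsilon1_{26}\oplus A:\ \varepsilon=\pm1,\ A\in O(Z^{\mathfrak g})\cong O(q-15)\}.$$
$C$ preserves $Z_-$ (dimension $10$, negative) and $Z_+:=Z_{16}\oplus Z^{\mathfrak g}$ (dimension $q+1$, positive). So it acts isometrically on $E=\mathbf S(Z_-)\times\mathbf S(Z_+)$ with the Riemannian metric $g_{\mathbf S^9}+g_{\mathbf S^q}$.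

**Step 3: $\delta$ is a diffeomorphism.** The pull-back of this Riemannian metric by $\delta$ is $\pi_1(M)$-invariant and descends to the compact $M$, so it is complete. A local isometry from a complete manifold to a connected one is a covering. As $E$ is simply connected, $\delta$ is a diffeomorphism. So $M\cong E/\Gamma$ with $\Gamma=\rho(\pi_1(M))\subset C$ discrete and acting freely.

**Step 4: the possible $\Gamma$.** An element with $\varepsilon=1$ fixes $\mathbf S(Z_-)\times\mathbf S(Z_{16})$ pointwise, hence is trivial in $\Gamma$. So $\varepsilon$ is injective on $\Gamma$ and $|\Gamma|\le2$. If $\Gamma\ne1$, it is generated by $(-1_{26})\oplus A$ with $A^2=1$, i.e. by $\sigma_a$ after diagonalizing $A$, where $a=\dim\ker(A+1)$.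

**Step 5: distinctness.** $E$ is simply connected, the quotients are not. A conformal diffeomorphism $E/\langle\sigma_a\rangle\to E/\langle\sigma_{a'}\rangle$ lifts to the universal covers, hence to an element of $O(Z)$ conjugating $\sigma_a$ to $\sigma_{a'}$. Their $(-1)$-eigenspaces in $Z$ have dimensions $26+a$ and $26+a'$, so $a=a'$.

**Step 6: existence.** By the known sharpness result, $G$ acts non-trivially and conformally on some Einstein universe of index $9$. This gives a non-trivial $\mathfrak g\to\mathfrak{so}(10,q_0+1)$ for some $q_0\ge9$, up to the sign of the form. So by Lemma 4.1 the real orthogonal module $Z_{26}$ of signature $(10,16)$ exists. It integrates to the simply connected group $G$. For $q\ge15$ let $G$ act on $Z=Z_{26}\oplus\mathbf R^{0,q-15}$, trivially on the second summand. It acts conformally and non-trivially on $E$, and commutes with every $\sigma_a=-1_{26}\oplus\mathrm{diag}(-1_a,1_{q-15-a})$. The element $\sigma_a$ acts freely, because it sends $\xi$ to $-\xi$. The induced action on $E/\langle\sigma_a\rangle$ is non-trivial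 because its $\mathfrak g$-fields lift to those on $E$.

**Step 7: uniqueness of the action.** On $M=E/\Gamma$ an action of the connected group $G$ is determined by $j$, with $\Gamma$ in the centralizer of $j(\mathfrak g)$. Let $j,j'$ be two such homomorphisms. Their $26$-dimensional parts are equivalent real representations, since their complexifications are both $V(e_1)$. The invariant form is unique up to scale, and of signature $(10,16)$ for both. So an intertwiner changes the form by a positive factor, and can be rescaled to an isometry. The generator of $\Gamma$ (if any) acts by $-1$ on both $26$-dimensional parts (by Step 4), hence with equal $(-1)$-multiplicity $a$ on the positive definite spaces $Z^{j(\mathfrak g)}$ and $Z^{j'(\mathfrak g)}$. So the isometry of the $26$-dimensional parts extends, by an isometry $Z^{j(\mathfrak g)}\to Z^{j'(\mathfrak g)}$ matching the eigenspaces of the generator, to an element of $O(Z)$ that intertwines $j$ and $j'$ and commutes with $\Gamma$. It descends to a conformal diffeomorphism of $M$ conjugating the two actions.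 This proves Theorem 2. $\blacksquare$

In the smallest dimension $24$, i.e. signature $(9,15)$, only $a=0$ is possible and $\sigma_0=-1$. So the only manifolds are $\mathbf S^9\times\mathbf S^{15}$ and $\mathrm{Ein}^{9,15}=(\mathbf S^9\times\mathbf S^{15})/\{\pm1\}$.
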